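# AF-algebras that are graph $C^*$-algebras: a counterexample and a corrected characterization

## 1. Compact operators plus scalars, shadowed by matrices one size too large

Let $H=\ell^2(\mathbb N)$ with basis $\xi_1,\xi_2,\dots$, let $P_i$ be the projection onto the span of $\xi_1,\dots,\xi_i$, and let $B=\mathcal K(H)+\mathbb C1$. Define
$$\psi_i:B\to M_i\oplus 0\subset M_{i+1},\qquad \psi_i(T)=P_iTP_i ,$$
so $\psi_i(T)$ is the upper left $i\times i$ corner of $T$, with one extra zero row and one extra zero column. Put
$$A=\Big\{(T,(a_i)_{i\ge1})\in B\oplus\prod_{i\ge1}M_{i+1}\ :\ \lim_i\|a_i-\psi_i(T)\|=0\Big\}.\tag{1.1}$$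

An element of $A$ is an operator $T=\lambda+k$ with $k$ compact, together with matrices $a_i$ that shadow its compressions better and better. Three features matter.

First, the elements with $T=0$ form an ideal $J$, the $c_0$-sum of the $M_{i+1}$, and $A/J\cong B$. Second, each coordinate $(T,a)\mapsto a_i$ is a finite-dimensional representation, and together these separate points: if all $a_i=0$ then $\psi_i(T)\to0$ in norm, while $P_iTP_i\to T$ strongly, so $T=0$. Third, because of the spare row and column, $\psi_i(T)$ stays at distance at least $1$ from the unit of $M_{i+1}$. So no element of $A$ is the unit in infinitely many coordinates.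

This algebra refutes a conjecture about which AF-algebras come from directed graphs. The third feature makes $A$ satisfy the conjectured criterion. The first two keep it from being a graph algebra. The reason for the failure then points to a condition to add to the criterion, and the second half of these notes proves that the repaired criterion is correct.

## 2. AF-algebras, graph algebras, and the unital-quotient condition

Throughout, an **AF-algebra** is a separable $C^*$-algebra that is the closure of an increasing union of finite-dimensional $C^*$-subalgebras, and "ideal" means closed two-sided ideal. A $C^*$-algebra is **Type I** if $\pi(A)\supset\mathcal K(H_\pi)$ for every irreducible representation $\pi$. Matrix algebras, $\mathcal K(H)$ and $B$ are Type I. A simple unital infinite-dimensional algebra is not: if an irreducible representation (faithful by simplicity) had $\mathcal K(H_\pi)$ in its image, this ideal would be everything, hence unital, hence finite-dimensional. Ideals, quotients and extensions of Type I algebras are Type I.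

For a countable directed graph $E=(E^0,E^1,r,s)$, a **Cuntz–Krieger $E$-family** consists of mutually orthogonal projections $p_v$ ($v\in E^0$) and partial isometries $s_e$ ($e\in E^1$) with mutually orthogonal ranges such that

1. $s_e^*s_e=p_{r(e)}$ for all $e\in E^1$;
2. $s_es_e^*\le p_{s(e)}$ for all $e\in E^1$;
3. $p_v=\sum_{s(e)=v}s_es_e^*$ for every vertex $v$ with $0<|s^{-1}(v)|<\infty$.

The **graph $C^*$-algebra** $C^*(E)$ is the universal $C^*$-algebra generated by such a family. A $C^*$-algebra is called a graph $C^*$-algebra if it is isomorphic to $C^*(E)$ for some countable $E$. Relation (3) is silent at a vertex that emits no edge (a *sink*) and at a vertex that emits infinitely many edges. This silence at infinite emitters is used throughout.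

A path is $\mu=e_1\cdots e_k$ with $r(e_i)=s(e_{i+1})$, and $s_\mu=s_{e_1}\cdots s_{e_k}$, $s(\mu)=s(e_1)$, $r(\mu)=r(e_k)$. Vertices are the paths of length $0$ (trivial paths), with $s_v=p_v$. A cycle is a nontrivial path $\mu$ with $s(\mu)=r(\mu)$. The standard facts are these: $s_\mu^*s_\mu=p_{r(\mu)}$; $s_\mu^*s_\nu=0$ unless one of $\mu,\nu$ extends the other; $C^*(E)$ is the closed span of the $s_\mu s_\nu^*$ with $r(\mu)=r(\nu)$; the finite sums of the $p_v$ form an approximate unit; every $p_v\ne0$ in $C^*(E)$; and there is a gauge action with $\gamma_z(p_v)=p_v$, $\gamma_z(s_e)=zs_e$ for $|z|=1$. We write $p\sim q$ for Murray–von Neumann equivalence.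

A result of Katsura, Sims and Tomforde says: *if an AF-algebra is isomorphic to a graph $C^*$-algebra, then every unital quotient of it is a Type I $C^*$-algebra with finitely many ideals.* The following conjecture, from Eilers, Katsura, Ruiz and Tomforde, "Identifying AF-algebras that are graph $C^*$-algebras", arXiv:1308.5014 (2013), asks for the converse.

**Conjecture.** An AF-algebra is isomorphic to a graph $C^*$-algebra if and only if every unital quotient of the AF-algebra is a Type I $C^*$-algebra with finitely many ideals.

**Theorem 2.1.** The algebra $A$ of (1.1) is an AF-algebra, every unital quotient of $A$ is Type I with finitely many ideals, and $A$ is not isomorphic to a graph $C^*$-algebra. So the conjecture is false.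

## 3. Finite subgraphs, and the first graphs by hand

To compute examples we need to recognize $C^*(E)$ when we see a family of generators. For graphs without cycles this is elementary.

**Lemma 3.1.** Let $E$ have no cycles and let $(p_v,s_e)$ be a Cuntz–Krieger $E$-family. For a finite subgraph $\Gamma$ of $E$ and $v\in\Gamma^0$ put $q_v=p_v-\sum_{e\in\Gamma^1,\,s(e)=v}s_es_e^*$. The elements $s_\mu q_vs_\nu^*$ ($\mu,\nu$ paths in $\Gamma$ ending at $v\in\Gamma^0$) form systems of matrix units, one for each $v$ with $q_v\neq0$, spanning the $C^*$-algebra $C_\Gamma$ generated by $\{p_v,s_e:v\in\Gamma^0,e\in\Gamma^1\}$. The algebra generated by the whole family is $\overline{\bigcup_\Gamma C_\Gamma}$. If all $p_v$ are nonzero, the family generates a copy of $C^*(E)$.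

*Proof.* If $\gamma$ is a nontrivial path in $\Gamma$ then $q_vs_\gamma=0$: this is clear if $s(\gamma)\ne v$, and otherwise the range of $s_\gamma$ lies under $s_es_e^*$ for the first edge $e\in\Gamma^1$ of $\gamma$. Consider $(s_\mu q_vs_\nu^*)(s_\alpha q_ws_\beta^*)$. It vanishes unless one of $\nu,\alpha$ extends the other. If $\alpha=\nu\gamma$ with $\gamma$ nontrivial, the middle is $q_vs_\gamma q_w=0$. If $\nu=\alpha\gamma$, the middle is $(q_ws_\gamma q_v)^*=0$. If $\nu=\alpha$, then $v=w$ and the product is $s_\mu q_vs_\beta^*$. So these are matrix units.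

From $p_v=q_v+\sum_{e\in\Gamma^1,s(e)=v}s_ep_{r(e)}s_e^*$, iterated finitely often because $\Gamma$ is finite without cycles,
$$p_v=\sum_{\mu\text{ in }\Gamma,\ s(\mu)=v}s_\mu q_{r(\mu)}s_\mu^*,\qquad s_e=s_ep_{r(e)}=\sum_{\mu\text{ in }\Gamma,\ s(\mu)=r(e)}s_{e\mu}q_{r(\mu)}s_\mu^* .$$
So the span of the matrix units contains the generators of $C_\Gamma$, and is contained in $C_\Gamma$. Since $\Gamma\subset\Gamma'$ gives $C_\Gamma\subset C_{\Gamma'}$, the second claim follows.

For the last claim take the homomorphism from $C^*(E)$ onto the generated algebra given by universality; it kills no $p_v$. Let $q_v$ be formed in $C^*(E)$. If $\Gamma$ has no edge out of $v$, then $q_v=p_v$ is not killed. If $v$ emits an edge $e\notin\Gamma^1$, then $q_v\ge s_es_e^*\sim p_{r(e)}$ is not killed. In the remaining case $v$ emits finitely many and at least one edges, all in $\Gamma$, and $q_v=0$ by (3). So the homomorphism kills no nonzero matrix unit; it is injective, hence isometric, on each $C_\Gamma$, hence isometric. $\square$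

*A line.* For $u_1\to u_2\to\cdots\to u_k$ we have $q_{u_i}=0$ for $i<k$ by (3), and there are $k$ paths ending at $u_k$. So the algebra is $M_k$. A disjoint union of lines gives a $c_0$-sum of matrix algebras; in particular the ideal $J=\bigoplus_iM_{i+1}$ of Section 1 is a graph algebra.

*Infinitely many parallel edges.* Let $E$ have two vertices $v,w$ and edges $e_1,e_2,\dots$ from $v$ to $w$. In $B$ put $p_w=P_1$, $p_v=1-P_1$, and let $s_{e_j}$ be the rank-one partial isometry $\xi_1\mapsto\xi_{j+1}$. Relations (1), (2) hold, and (3) is void: $w$ is a sink and $v$ emits infinitely many edges. The family generates all matrix units of $\mathcal K(H)$ and $1=p_v+p_w$. So $B\cong C^*(E)$ by Lemma 3.1.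

Thus $A$ is an extension of the graph algebra $B$ by the graph algebra $J$.

## 4. $A$ is AF, and its unital quotients are small

**Proposition 4.1.** $A$ is an AF-algebra.

*Proof.* **Step 1: $A$ is a $C^*$-algebra.** Each $\psi_i$ is linear, $*$-preserving and contractive. Also
$$\psi_i(TS)-\psi_i(T)\psi_i(S)=P_iT(1-P_i)SP_i\to0,$$
since for $S=\lambda+k$ with $k$ compact, $(1-P_i)SP_i=(1-P_i)kP_i\to0$. So $A$ is closed under products. It is norm closed because the $\psi_i$ are contractive and the norm is a supremum over coordinates.

**Step 2: finite-dimensional subalgebras.** Let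
$$A_n=\{(T,a)\in A:\ T\in P_nBP_n+\mathbb C(1-P_n),\ a_i=\psi_i(T)\text{ for }i\ge n\}.$$
Such $T$ commute with $P_i$ for $i\ge n$, so there $\psi_i$ is multiplicative on them. Hence $A_n$ is a $*$-algebra; $T$ and $a_i$ ($i<n$) are free, so $A_n\cong M_n\oplus\mathbb C\oplus\bigoplus_{i<n}M_{i+1}$. Clearly $A_n\subset A_{n+1}$.

**Step 3: density.** Given $(T,a)\in A$ and $\varepsilon>0$, write $T=\lambda+k$. For large $n$ the operator $T'=\lambda+P_nkP_n\in P_nBP_n+\mathbb C(1-P_n)$ satisfies $\|T-T'\|<\varepsilon$, and $\|a_i-\psi_i(T)\|<\varepsilon$ for $i\ge n$. Put $a'_i=a_i$ for $i<n$ and $a'_i=\psi_i(T')$ for $i\ge n$. Then $(T',a')\in A_n$ is within $2\varepsilon$ of $(T,a)$. $\square$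

**Proposition 4.2.** Every unital quotient of $A$ is Type I with finitely many ideals.

*Proof.* The map $(T,a)\mapsto T$ is onto $B$, because $(T,(\psi_i(T)))\in A$, and its kernel is $J$. Let $1_i\in J$ be the unit of the $i$-th summand; it is a central projection of $A$ with $1_iA=M_{i+1}$.

**Step 1: the unit of a quotient sees only finitely many blocks.** Let $A/I$ be unital and let $q=(T,a)\in A$ map to its unit. Put $S=\{i:1_i\notin I\}$. For $i\in S$ simplicity of $M_{i+1}$ gives $I\cap1_iA=0$. So $q1_i-1_i\in I\cap1_iA=0$, that is, $a_i=1_{M_{i+1}}$. The $(i+1,i+1)$ entry of $\psi_i(T)$ is $0$, so $\|a_i-\psi_i(T)\|\ge1$ for $i\in S$. Since this norm tends to $0$, $S$ is finite.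

**Step 2: what remains.** Let $c=\sum_{i\in S}1_i$, a central projection. Then $cI=0$, so $I=(1-c)I$, and $I\supseteq\bigoplus_{i\notin S}M_{i+1}$. Hence $A/I\cong\bigoplus_{i\in S}M_{i+1}\oplus Q$, where $Q$ is a quotient of $(1-c)A/\bigoplus_{i\notin S}M_{i+1}\cong A/J\cong B$. Every nonzero ideal of $B$ contains $\mathcal K(H)$, so the ideals of $B$ are $0,\mathcal K(H),B$, and $Q\in\{B,\mathbb C,0\}$ up to isomorphism. So $A/I$ is Type I with finitely many ideals. $\square$

The spare row and column are needed here. If we used $M_i$ in place of $M_{i+1}$, the algebra would contain the unit $(1,(1_{M_i})_i)$; it would be a unital quotient of itself, with infinitely many ideals (each $M_i$ is one).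

## 5. Infinitely many edges do not fit into a finite matrix

Since $J$ and $B$ are graph algebras, one first tries to glue their graphs: keep $v$ with infinitely many edges to $w$, so that the quotient is $B$, and add vertices for the blocks $M_{i+1}$. Here is where this stops. In $A$, let $p_v,p_w$ be any lifts of nonzero projections in $B$. The $i$-th coordinate of $p_w$ is nonzero for some $i$. Infinitely many edges $v\to w$ would give infinitely many orthogonal projections under $p_v$ equivalent to $p_w$, hence infinitely many orthogonal nonzero projections in $M_{i+1}$. This is impossible. We now show that *every* graph runs into this.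

**Lemma 5.1.** If $C^*(E)$ is AF, then $E$ has no cycles.

This is known (Kumjian–Pask–Raeburn, Pacific J. Math. 184 (1998), in the row-finite case).

*Proof.* Let $\mu=e_1\cdots e_k$ be a cycle of minimal length, based at $v$; its vertices are distinct. Projections in AF-algebras are finite, and $p_v=s_\mu^*s_\mu$ with $s_\mu s_\mu^*\le s_{e_1}s_{e_1}^*\le p_v$. So all three are equal. An edge $e\ne e_1$ with $s(e)=v$ would have range under $p_v$ and orthogonal to $s_{e_1}s_{e_1}^*=p_v$, so $s_e=0$ and $p_{r(e)}=0$, which is impossible. The same holds at each vertex of the cycle, since the rotated cycle is also minimal. So every path from $v$ is an initial segment of $\mu\mu\mu\cdots$, and $s_es_e^*=p_{s(e)}$ for all edges of the cycle, whence $s_\beta s_\beta^*=p_v$ for every path $\beta$ from $v$.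

Now $p_vC^*(E)p_v$ is the closed span of $s_\alpha s_\beta^*$ with $\alpha,\beta$ paths from $v$ and $r(\alpha)=r(\beta)$. Since the vertices of $\mu$ are distinct, $\alpha=\mu^i\delta$ and $\beta=\mu^j\delta$ for a common proper initial segment $\delta$ of $\mu$, and $s_\alpha s_\beta^*=u^is_\delta s_\delta^*u^{*j}=u^iu^{*j}$ with $u=s_\mu$, a unitary of the corner. So the corner is $C^*(u)$. As $\gamma_z(u)=z^ku$, the spectrum of $u$ is invariant under all rotations; it is the whole circle. So $p_vC^*(E)p_v\cong C(\mathbb T)$. Its only projections are $0,1$, so its finite-dimensional subalgebras are at most one-dimensional and it is not AF. But corners of AF-algebras are AF. $\square$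

**Lemma 5.2.** Let $\rho:C^*(E)\to Q$ be a surjection onto a unital algebra.

(a) The set $V=\{v:\rho(p_v)\ne0\}$ is finite. $Q$ is the closed span of the $\rho(s_\mu s_\nu^*)$ with $r(\mu)=r(\nu)\in V$. If $\rho(s_\mu)\ne0$, then all vertices on $\mu$ lie in $V$.

(b) If $E$ has no cycles and $V\neq\emptyset$, there is $w\in V$ emitting no edge into $V$. For such $w$, a path $\nu$ with $s(\nu)=w$ and $\rho(s_\nu)\neq0$ is trivial, and $\rho(p_w)Q\rho(p_w)=\mathbb C\rho(p_w)$.

*Proof.* (a) The images of finite sums of vertex projections are projections forming an approximate unit of $Q$. One of them is at distance less than $1$ from $1_Q$, so it equals $1_Q$, and every other $\rho(p_v)$, being orthogonal to it, vanishes. Since $s_\mu^*s_\mu=p_{r(\mu)}$, we have $\rho(s_\mu)\ne0$ if and only if $r(\mu)\in V$; so the other $\rho(s_\mu s_\nu^*)$ vanish. If $r(e)\in V$ then $0\ne\rho(s_es_e^*)\le\rho(p_{s(e)})$, so $s(e)\in V$. Walking backward along $\mu$ gives the last claim.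

(b) If every vertex of $V$ emitted an edge into $V$, following such edges in the finite set $V$ would produce a cycle. If $\rho(s_\nu)\ne0$ and $s(\nu)=w$, all vertices of $\nu$ lie in $V$, so $\nu$ has no first edge. Finally, $\rho(p_w)Q\rho(p_w)$ is the closed span of the $\rho(s_\mu s_\nu^*)$ with $\mu,\nu$ starting at $w$; the nonzero ones have $\mu=\nu=w$. $\square$

Part (b) also gives a short proof of the known implication, so we include it.

**Theorem 5.3 (Katsura–Sims–Tomforde).** If an AF-algebra is isomorphic to a graph $C^*$-algebra, then every unital quotient of it is Type I with finitely many ideals.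

*Proof.* Let $C^*(E)$ be AF and $\rho:C^*(E)\to Q$ a surjection onto a unital algebra. We show by induction on $|V|$ that $Q$ is Type I with finitely many primitive ideals; then it has finitely many ideals, since an ideal is the intersection of the primitive ideals containing it. If $V=\emptyset$, then $Q=0$. Otherwise take $w$ from Lemma 5.2(b), put $e=\rho(p_w)$, so $eQe=\mathbb Ce$, and let $I$ be the ideal of $Q$ generated by $e$. Let $I'\subset I$ be a nonzero ideal. If $eI'e=0$, then $(ae)^*(ae)\in eI'e=0$ for $a\in I'$, so $I'e=0$, $I'I=0$, $I'^2=0$ and $I'=0$. So $eI'e=\mathbb Ce$, $e\in I'$ and $I'=I$: the algebra $I$ is simple. In an irreducible representation $\pi$ of $I$, which is faithful, $\pi(e)\pi(I)\pi(e)=\mathbb C\pi(e)$ acts irreducibly on $\pi(e)H_\pi$. So $\pi(e)$ has rank one, $\pi(I)\supset\mathcal K(H_\pi)$, and $\pi(I)=\mathcal K(H_\pi)$ by simplicity. So $I$ is Type I with one primitive ideal. The quotient $Q/I$ of $C^*(E)$ is unital, and its vertex set is contained in $V\setminus\{w\}$; by induction it is Type I with finitely many primitive ideals. Since $Q$ is an extension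 and ${\rm Prim}\,Q$ is the union of copies of ${\rm Prim}\,I$ and ${\rm Prim}\,Q/I$, the claim holds for $Q$. $\square$

A $C^*$-algebra is **RFD** if its finite-dimensional representations separate points. A $c_0$-sum of matrix algebras is RFD. $\mathcal K(H)$ is not: it is simple and infinite-dimensional, so its only finite-dimensional representation is $0$.

**Theorem 5.4.** If an RFD AF-algebra is isomorphic to a graph $C^*$-algebra, then all its unital quotients are finite-dimensional.

*Proof.* Let $C^*(E)$ be RFD and AF, let $\rho$ be a surjection onto a unital algebra $Q$, and take $V$ from Lemma 5.2(a).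

**Step 1: finitely many edges between two vertices of $V$.** Let $v,w\in V$. Since $p_w\ne0$, there is a finite-dimensional representation $\pi$ of $C^*(E)$ with $\pi(p_w)\ne0$. For distinct edges $e$ from $v$ to $w$ the projections $\pi(s_es_e^*)\le\pi(p_v)$ are mutually orthogonal and equivalent to $\pi(p_w)\ne0$. In a finite-dimensional space there is room for only finitely many.

**Step 2: $Q$ is finite-dimensional.** The graph with vertex set $V$ and edge set $\{e:r(e)\in V\}$ (whose sources lie in $V$ by Lemma 5.2(a)) is finite, and has no cycles by Lemma 5.1. So it has finitely many paths, and by Lemma 5.2(a) $Q$ is spanned by finitely many elements. $\square$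

*Proof of Theorem 2.1.* By Propositions 4.1 and 4.2 only the last assertion remains. The coordinates $(T,a)\mapsto a_i$ separate points (Section 1), so $A$ is RFD. It has the infinite-dimensional unital quotient $A/J\cong B$. By Theorem 5.4, $A$ is not a graph $C^*$-algebra. $\square$

## 6. The relation $p\ll f$ and the corrected condition

The obstruction was that a projection could not contain arbitrarily many copies of another. This becomes a condition.

**Definition.** For projections $p,f\in A$ write $p\ll f$ if for every $N$ the projection $f$ has $N$ mutually orthogonal subprojections equivalent to $p$.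

In $B$ we have $P_1\ll1-P_n$ for all $n$, but not $P_1\ll P_n$. In a finite-dimensional algebra $p\ll f$ forces $p=0$.

For an AF-algebra $A$ let
$$F=\{y\in{\rm Prim}\,A:\ A/y\text{ is unital}\},$$
ordered by inclusion: $y\le x$ means $y\subseteq x$. If $y\in F$ and $x\supseteq y$ is primitive, then $x\in F$. Consider two conditions.

* **(U)** Every unital quotient of $A$ is Type I with finitely many ideals.
* **(C)** For every $y\in F$ there is a projection $p\in A\setminus y$ such that $p\ll f$ for every projection $f\in A$ for which there is $x\in F$ with $x\supsetneq y$, $f\notin x$.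

**Theorem 6.1.** An AF-algebra $A$ is isomorphic to a graph $C^*$-algebra if and only if (U) and (C) hold.

**Corollary 6.2.** Let $A$ be an AF-algebra.

(a) If all unital quotients of $A$ are finite-dimensional, $A$ is a graph $C^*$-algebra.

(b) If $A$ is RFD: $A$ is a graph $C^*$-algebra if and only if all its unital quotients are finite-dimensional.

(c) If $A$ is unital: $A$ is a graph $C^*$-algebra if and only if $A$ is Type I with finitely many ideals.

*Testing (C) on $B$.* Here $F=\{0,\mathcal K(H)\}$. At $y=\mathcal K(H)$ nothing is required beyond $p\notin y$. At $y=0$ the only larger $x$ is $\mathcal K(H)$; a projection $f\notin\mathcal K(H)$ has infinite rank, so $p=P_1$ works.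

*Testing (C) on the algebra (1.1).* It fails at $y=J$, which is the kernel of the irreducible representation $(T,a)\mapsto T$. Let $x\supsetneq J$ be the preimage of $\mathcal K(H)$, and let $f=(1,(\psi_i(1)))\notin x$. If $p=(T,a)\notin J$ is a projection, then $T\ne0$ and $a_i\neq0$ for some $i$. In coordinate $i$ the projection $f$ has rank $i$, so $N$ copies of $p$ under $f$ force $N\,{\rm rank}(a_i)\le i$. So $p\ll f$ fails.

*Proof of Corollary 6.2(a),(b) from Theorem 6.1.* (a) (U) is clear. If $y\in F$, then $A/y$ is finite-dimensional and primitive, so a matrix algebra, which is simple; no $x\supsetneq y$ exists. So any projection $p\notin y$ satisfies (C), and there is one because $A$ is AF and $y\ne A$. (b) is (a) together with Theorem 5.4. $\square$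

Part (c) is proved in Section 8, from Theorem 6.1.

## 7. Textbook facts on $K_0$ and ideals of AF-algebras

For an AF-algebra $A$ and an ideal $J$ of $A$ we use the following freely.

1. $J$, $A/J$ and corners $pAp$ are AF. AF-algebras have increasing approximate units of projections. Projections lift from $A/J$ to $A$, and (applied to $pAp$) from quotients of corners.
2. Projections at distance less than $1$ are equivalent.
3. Cancellation: projections in matrices over $A$ with equal classes in $K_0(A)$ are equivalent. In particular $[p]=0$ only for $p=0$.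
4. $K_0(A)$ is torsion free, and $K_0(A)_+=\{[p]\}$ satisfies $K_0(A)_+\cap-K_0(A)_+=0$. We write $g\ge h$ for $g-h\in K_0(A)_+$.
5. $0\to K_0(J)\to K_0(A)\to K_0(A/J)\to0$ is exact, and $K_0(J)_+=K_0(J)\cap K_0(A)_+$. In particular a projection whose class vanishes in $K_0(A/J)$ lies in $J$.
6. If $[p]=\sum g_i$ is a finite sum with $g_i\in K_0(A)_+$, then $p=\sum p_i$ with orthogonal projections $[p_i]=g_i$. (Write $g_i=[q_i]$; by cancellation $p\sim\bigoplus q_i$; transport.) Hence $p\ll f$ if and only if $N[p]\le[f]$ for all $N$.
7. If $D\subset A$ is finite-dimensional, there is an increasing sequence of finite-dimensional subalgebras containing $D$ with dense union (conjugate a given sequence by a unitary near $1$).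
8. If $C\subset A_1\subset A_2\subset\cdots$ are finite-dimensional with dense union in $A$, and $d\in K_0(C)$ has image $\ge0$ in $K_0(A)$, then $d$ has image $\ge0$ in $K_0(A_k)$ for all large $k$.
9. Primitive ideals are prime. Every ideal is the intersection of the primitive ideals containing it. ${\rm Prim}(A/J)=\{z/J:z\supseteq J\}$ and ${\rm Prim}\,J=\{z\cap J:z\not\supseteq J\}$. Ideals $I$ correspond bijectively to open sets $\{z:z\not\supseteq I\}$, sums to unions and finite intersections to intersections. An irreducible representation stays irreducible on an ideal it does not kill. An irreducible algebra of operators containing a nonzero compact operator contains all compact operators, and then $\mathcal K(H)$ lies in each of its nonzero ideals.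

A *block* of a finite-dimensional algebra is one of its matrix summands. The next lemma enlarges a finite-dimensional algebra by cutting its minimal projections.

**Lemma 7.1 (refinement).** Let $D\subset A$ be finite-dimensional with blocks $b$ and minimal projections $g_b$. Suppose $g_b=\sum_l\sum_{t\le m(b,l)}g_{b,l,t}$ with orthogonal nonzero projections such that $g_{b,l,t}\sim g_{b',l,t'}$ for all $b,b',t,t'$. Then there is a finite-dimensional $\tilde D\supset D$ with the same unit, with one block for each $l$ that occurs, in which the $g_{b,l,t}$ are minimal projections of block $l$, and with multiplicity $m(b,l)$ of block $b$ in block $l$.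

*Proof.* Let $\omega^b_{ij}$ be matrix units of block $b$ with $\omega^b_{11}=g_b$. For each $l$ fix one of the projections $g_{b,l,t}$ as reference $g^{(l)}$ and partial isometries $w_{b,l,t}$ with $w_{b,l,t}w_{b,l,t}^*=g_{b,l,t}$, $w_{b,l,t}^*w_{b,l,t}=g^{(l)}$. For fixed $l$ the elements $\omega^b_{i1}w_{b,l,t}w_{b',l,t'}^*\omega^{b'}_{1j}$ are matrix units indexed by triples $(b,i,t)$, and systems with different $l$ are orthogonal. Their span $\tilde D$ contains $\omega^b_{ij}=\sum_{l,t}\omega^b_{i1}g_{b,l,t}\omega^b_{1j}$. The diagonal units sum to the unit of $D$. $\square$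

## 8. Finitely many ideals: a lexicographic $K_0$

In this section $Q$ is an AF-algebra of Type I with finitely many ideals, $X={\rm Prim}\,Q$ is ordered by inclusion, and $\pi_x$ is an irreducible representation on $H_x$ with kernel $x$. The closure of $\{x\}$ in the finite space $X$ is $\{z:z\supseteq x\}$, so the closed sets are the up-sets and the open sets are the down-sets. For a down-set $U$ put $I_U=\bigcap_{z\notin U}z$ (the empty intersection is $Q$); $U\mapsto I_U$ is the bijection between down-sets and ideals.

**Lemma 8.1.** If $x$ is maximal in the down-set $U$, then $\pi_x(I_U)=\mathcal K(H_x)$, and the kernel of $\pi_x$ on $I_U$ is $I_{U\setminus\{x\}}$.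

*Proof.* The ideal $I_U\cap x$ corresponds to $U\cap\{z:z\not\supseteq x\}=U\setminus\{x\}$, since $x$ is maximal in $U$. So $\pi_x(I_U)\cong I_U/I_{U\setminus\{x\}}$ is nonzero, and it is simple because no down-set lies strictly between. It is Type I and acts irreducibly, so it contains $\mathcal K(H_x)$, and equals it by simplicity. $\square$

Now suppose that for each $x\in X$ we are given a projection
$$e_x\in\bigcap_{z\not\le x}z=I_{\{z\le x\}}\quad\text{with }\pi_x(e_x)\text{ of rank one}.\tag{8.1}$$
Such $e_x$ exist: $x$ is maximal in $\{z\le x\}$, so $\pi_x(I_{\{z\le x\}})=\mathcal K(H_x)$, and we lift a rank-one projection. Note that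
$$e_z\in x\ \text{ unless }\ x\le z.\tag{8.2}$$

**Lemma 8.2.** (i) For every down-set $U$, $([e_x])_{x\in U}$ is a $\mathbb Z$-basis of $K_0(I_U)$.

(ii) $\sum c_x[e_x]\ge0$ in $K_0(Q)$ if and only if $c_x>0$ for every maximal element $x$ of the support $\{x:c_x\ne0\}$. We then call the element *lex-positive* ($0$ included).

For $Q=B$ we may take $e_0=P_1$ and $e_{\mathcal K}=1$. The class $[1]-n[P_1]=[1-P_n]$ is positive for every $n$, as (ii) says.

*Proof.* (i) Induct on $|U|$. Let $x$ be maximal in $U$. For $z\in U$ we have $e_z\in I_{\{z'\le z\}}\subset I_U$, and if $z\ne x$ then $e_z\in I_{U\setminus\{x\}}$. In the exact sequence $0\to K_0(I_{U\setminus\{x\}})\to K_0(I_U)\to K_0(\mathcal K(H_x))=\mathbb Z\to0$ of Lemma 8.1, $[e_x]\mapsto1$.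

(ii) *Only if.* Let $x$ be maximal in the support of $g=\sum c_z[e_z]\ge0$. By (8.2), only $z\ge x$ contribute to the image of $g$ in $K_0(Q/x)$, so the image is $c_x[\pi_x(e_x)]\ge0$ with $[\pi_x(e_x)]>0$. If $c_x<0$, then $|c_x|[\pi_x(e_x)]$ and its negative are both $\ge0$, so it is $0$; by torsion freeness $[\pi_x(e_x)]=0$, a contradiction. So $c_x>0$.

*If.* **Step 1: reduction to one inequality.** It suffices to show, for every $x$ and all integers $k_z\ge0$,
$$[e_x]\ge\sum_{z<x}k_z[e_z].\tag{8.3}$$
Indeed, let $g$ be lex-positive. Assign each $z$ with $c_z<0$ to one maximal element $x$ of the support with $z<x$. Then $g$ is the sum of the terms $[e_x]-\sum_{z\text{ assigned to }x}|c_z|[e_z]$ and of nonnegative multiples of classes $[e_z]$.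

**Step 2: proof of (8.3), by induction on $|X|$.** Let $U=\{z:z<x\}$; if it is empty there is nothing to prove. The algebra $I_U$ is AF, Type I, with finitely many ideals, and ${\rm Prim}\,I_U=\{z\cap I_U:z\in U\}$ is order isomorphic to $U$: if $z\cap I_U\subset z'$ with $z'\in U$, then $z\subset z'$, since $z'$ is prime and $I_U\not\subset z'$. The $e_z$, $z\in U$, satisfy (8.1) for $I_U$. As $|U|<|X|$, (ii) holds for $I_U$ by induction.

Let $(q_m)$ be an increasing approximate unit of projections of $e_xI_Ue_x$ and let $z$ be maximal in $U$. We claim that $\pi_z(e_x)$ has infinite rank. Otherwise $\pi_z(e_x)\in\mathcal K(H_z)=\pi_z(I_{\{z'\le z\}})$, so $e_x\in I_{\{z'\le z\}}+z$. But $z\subset x$, and $I_{\{z'\le z\}}\subset x$ because $x\not\le z$; so $e_x\in x$, a contradiction. By Lemma 8.1, $\pi_z(e_xI_Ue_x)=\pi_z(e_x)\mathcal K(H_z)\pi_z(e_x)$, which has no unit, and so ${\rm rank}\,\pi_z(q_m)\to\infty$. The map $K_0(I_U)\to K_0(\mathcal K(H_z))=\mathbb Z$ kills $[e_{z'}]$ for $z'\in U\setminus\{z\}$ by (8.2) and maximality of $z$. So the $[e_z]$-coefficient of $[q_m]$ is ${\rm rank}\,\pi_z(q_m)$.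 Hence for large $m$ the element $[q_m]-\sum_{z<x}k_z[e_z]$ has positive coefficients at all maximal elements of $U$. These are then the maximal elements of its support, so it is $\ge0$ by induction. Since $[e_x]\ge[q_m]$, (8.3) follows. $\square$

*Proof of Corollary 6.2(c) from Theorem 6.1.* If $A$ is unital and a graph $C^*$-algebra, apply Theorem 5.3 to the quotient $A$ of $A$. Conversely let $A$ be unital, Type I, with finitely many ideals. Then (U) holds, and $F=X={\rm Prim}\,A$. Take $e_x$ as in (8.1) for $Q=A$. We verify (C) with $p=e_y$. Let $f\notin x\supsetneq y$ and $[f]=\sum c_z[e_z]$. Some $z\ge x$ has $c_z\ne0$; otherwise $[f]$ vanishes in $K_0(A/x)$ by (8.2), and $f\in x$. Fix such $z$; then $z>y$. Let $w$ be maximal in the support of $g=[f]-N[e_y]$, which differs from $[f]$ only in the coefficient at $y$. As $z$ is in this support and $z>y$, we have $w\neq y$, so $c_w\ne0$. Moreover $w$ is maximal in the support of $[f]$: suppose $w'>w$ and $c_{w'}\neq0$. If $w'\ne y$, then $w'$ is in the support of $g$, a contradiction. If $w'=y$, then $w<y<z$ with $z$ in the support of $g$, again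 a contradiction. So the coefficient of $g$ at $w$ is $c_w>0$ by Lemma 8.2(ii). Hence $g\ge0$ for every $N$, that is, $e_y\ll f$. $\square$

## 9. Why a graph algebra satisfies (C)

*Proof of necessity in Theorem 6.1.* Let $A=C^*(E)$ be AF. (U) is Theorem 5.3, and $E$ has no cycles by Lemma 5.1. Let $y\in F$, let $\pi_y$ be irreducible with kernel $y$, and let $\rho:A\to A/y\cong\pi_y(A)$ be the quotient map.

**Step 1: choice of $p$.** Take $V$ and $w\in V$ from Lemma 5.2 ($V\ne\emptyset$ as $A/y\ne0$) and put $p=p_w\notin y$. Since $\rho(p_w)(A/y)\rho(p_w)=\mathbb C\rho(p_w)$ acts irreducibly on the range of $\pi_y(p_w)$, this projection has rank one. So $\mathcal K(H_y)\subset\pi_y(A)$, and $\mathcal K(H_y)$ is contained in every nonzero ideal of $\pi_y(A)$.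

**Step 2: reduction to projections attached to one vertex.** Let $x\supsetneq y$ with $x\in F$, and let $f\notin x$ be a projection. By Lemma 3.1, $f$ is at distance less than $1$ from a projection of some $C_\Gamma$. So it is equivalent to a finite orthogonal sum of projections $s_\mu q_vs_\mu^*\sim q_v$, where each $q_v$ has the form $q=p_v-\sum_{e\in S}s_es_e^*$ with $S\subset s^{-1}(v)$ finite. Not all of these $q$ lie in $x$. One with $q\notin x$ is equivalent to a subprojection of $f$, and it suffices to show $p_w\ll q$.

**Step 3: infinitely many paths.** If $\pi_y(q)$ had finite rank, then $\pi_y(q)\in\mathcal K(H_y)\subset\pi_y(x)$ and $q\in x+y=x$, a contradiction. So $\pi_y(q)$ has infinite rank. For a unit vector $\xi$ in the range of $\pi_y(p_w)$, the space $\pi_y(q)\pi_y(A)\xi$ is dense in the range of $\pi_y(q)$; so $\rho(q)(A/y)\rho(p_w)$ is infinite-dimensional. It is the closed span of the $\rho(qs_\mu s_\nu^*p_w)$. If such an element is nonzero, then $s(\nu)=w$ and $\rho(s_\nu)\ne0$, so $\nu$ is trivial by Lemma 5.2(b), and $\mu$ is a path from $v$ to $w$. If $v=w$, then $\mu$ is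 trivial because there are no cycles, and the dimension is at most $1$, a contradiction. So $v\neq w$ and $\mu$ has a first edge. If that edge lies in $S$, then $qs_\mu=0$; otherwise $qs_\mu=s_\mu$. Therefore there are infinitely many paths $\mu$ from $v$ to $w$ with first edge not in $S$.

**Step 4: orthogonality.** None of these paths properly extends another, since the extension would be a cycle at $w$. So the projections $s_\mu s_\mu^*\le q$ are mutually orthogonal, and each is equivalent to $p_w$. Hence $p_w\ll q$. $\square$

## 10. Reading a graph off a Bratteli diagram, and where it stops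

For the converse one starts with finite-dimensional $D_1\subset D_2\subset\cdots$ with dense union and units $R_n$. The obvious plan is to take, for every block $b$ of $D_n$, a vertex whose projection $g_b$ is minimal in $b$, to split $g_b$ into minimal projections of $D_{n+1}$, and to draw one edge for each summand to the vertex of the block where it lies. Vertex projections must be orthogonal, so those of level $n+1$ must sit under $R_{n+1}-R_n$. So every block of $D_{n+1}$ needs a nonzero component of $R_{n+1}-R_n$. This is where the plan stops: in $B$ with $D_n=P_nBP_n+\mathbb C(1-P_n)$ all $R_n$ equal $1$, and no vertex is available after the first level.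

The graph of $B$ in Section 3 shows the way out. The block of $1-P_n$ keeps one vertex forever. Its current minimal projection $f^n=1-P_n$ loses at each stage the piece $f^n-f^{n+1}$, which is equivalent to the *old* vertex projection $P_1$ and gives a new edge to an old vertex. In the end the vertex emits infinitely many edges, and relation (3) asks for nothing.

In general the blocks that must be treated this way belong to primitive ideals $x$ modulo which $R_n$ is already a unit. Two things must be arranged. All other blocks must have a nonzero component of $R_{n+1}-R_n$. And the pieces lost by $f^n_x$ must be equivalent to vertex projections $p_y$ of old vertices, not to the smaller projections $f_y^n$ that are minimal by now, or to vertex projections of the new level. For the second point we must be free to subtract *many whole copies* of $p_y$ from $f_x^n$, and this is the freedom that (C) gives.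

## 11. The ideals $K(R)$ and $y$-projections

From here on, $A$ is an AF-algebra satisfying (U) and (C). For each $y\in F$ fix an irreducible $\pi_y$ on $H_y$ with kernel $y$.

**Definition.** For a projection $R\in A$ let $K(R)$ be the ideal generated by $\{a-Ra:a\in A\}$, the smallest ideal modulo which $R$ is a unit. Let $X(R)$ be the set of primitive ideals containing $K(R)$.

In $B$, $K(1)=0$ and $K(P_n)=B$. By (U), $A/K(R)$ is Type I with finitely many ideals, so $X(R)\subset F$ is finite. It is closed under passing to larger primitive ideals. If $R\le R'$, then modulo $K(R)$ we have $R'\equiv RR'=R$, so $R'$ is a unit too. Hence $K(R')\subset K(R)$ and $X(R)\subset X(R')$.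

**Definition.** For $y\in F$, a *$y$-projection* is a projection $p$ with ${\rm rank}\,\pi_y(p)=1$ and $p\ll f$ for every projection $f$ with $f\notin x$ for some $x\in F$, $x\supsetneq y$. It is *adapted to* $X(R)\ni y$ if $p\in z$ for all $z\in X(R)$ with $z\not\le y$.

In $B$ with $y=0$ the $y$-projections are the rank-one projections. With $y=\mathcal K(H)$ they are the projections of infinite rank, all adapted to $X(1)=F$.

Three remarks. A $y$-projection satisfies $p\in x$ for all $x\supsetneq y$ in $F$: otherwise $p\ll p$, so $2[p]\le[p]$, $-[p]\ge0$ and $p=0$. Both notions are invariant under $\sim$. Both pass to subprojections $q\le p$ with $q\notin y$: $\pi_y(q)$ is then nonzero of rank one, $N$ copies of $p$ contain $N$ copies of $q$, and ideals contain subprojections of their projections.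

**Lemma 11.1.** For every $y\in X(R)$ there is a $y$-projection $q'$ adapted to $X(R)$ with the property

**(S)** either $q'Aq'=\mathbb Cq'$, or no subprojection $e_0\le q'$ with $e_0\notin y$ satisfies $e_0Ae_0=\mathbb Ce_0$.

*Proof.* Take $p\notin y$ from (C). As in the first remark, $p\in x$ for all $x\supsetneq y$.

**Step 1: cut down to rank one.** By (U), $A/y$ is Type I with finitely many ideals. Apply Lemma 8.1 to it and to the down-set consisting of its least primitive ideal $0=y/y$: $\bigcap_{x\supsetneq y}\pi_y(x)=\mathcal K(H_y)$, where the empty intersection is $\pi_y(A)$. So $\pi_y(p)$ is a nonzero projection of finite rank. As $\pi_y(pAp)\supset\pi_y(p)\mathcal K(H_y)\pi_y(p)$, we can lift a rank-one projection to a subprojection $q\le p$ with $\pi_y(q)$ of rank one.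

**Step 2: adapt.** Let $L=\bigcap_{z\in X(R),\,z\not\le y}z$. As $y$ is prime and contains none of these finitely many $z$, $L\not\subset y$. So $\pi_y(L)\supset\mathcal K(H_y)$ and $\pi_y(qLq)=\mathbb C\pi_y(q)$. The ideal $qLq$ of $qAq$ is AF; lift $\pi_y(q)$ to a projection $q'\in qLq$. Then $q'\le p$, $\pi_y(q')$ has rank one, and $q'$ lies in all $z\in X(R)$, $z\not\le y$. So $q'$ is an adapted $y$-projection.

**Step 3: (S).** If some $e_0\le q'$ with $e_0\notin y$ satisfies $e_0Ae_0=\mathbb Ce_0$, replace $q'$ by $e_0$. $\square$

If $(e_y)_{y\in X(R)}$ are $y$-projections adapted to $X(R)$, their images in $A/K(R)$ satisfy (8.1). So Lemma 8.2 applies to $A/K(R)$, whose primitive ideal space is $X(R)$.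

**Lemma 11.2 (splitting off).** Let $f$ be a projection, $f\notin x\in F$, let $y_1,\dots,y_r\in F$ be strictly below $x$, and let $p_i$ be a $y_i$-projection. For every $N$ one can write $f=f'+{}$(an orthogonal sum of $N$ copies of each $p_i$), and then $f'\notin x$.

*Proof.* Since $f\notin x\supsetneq y_1$, $p_1\ll f$, so $f$ contains $N$ orthogonal copies of $p_1$. They lie in $x$ because $p_1\in x$, so the remainder is not in $x$. Continue with $p_2$, and so on. In any such decomposition all copies lie in $x$, so $f'\notin x$. $\square$

## 12. A triangular change of basis, and lifting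

The first lemma explains why subtracting many copies helps: a lexicographically positive element gets nonnegative coordinates in a suitably tilted basis.

**Lemma 12.1.** Let $Z$ be a finite poset, $G$ free abelian with basis $(e_z)_{z\in Z}$, let $c_{zz'}\ge1$ be integers for $z'<z$, and for $N\ge1$ let $\varepsilon_z=e_z-N\sum_{z'<z}c_{zz'}e_{z'}$. Then $(\varepsilon_z)$ is a basis. The $\varepsilon_y$-coefficient of $e_z$ is $\ge0$ for all $N$. For every lex-positive $g$ and all large $N$, the $\varepsilon_y$-coefficient of $g$ is $>0$ if $y\le z$ for some $z\in{\rm supp}\,g$, and $0$ otherwise.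

For $Z=\{y<x\}$, $c_{xy}=1$ and $g=e_x-5e_y$ we get $g=\varepsilon_x+(N-5)\varepsilon_y$.

*Proof.* The change of basis is unitriangular. Substituting $e_z=\varepsilon_z+N\sum_{z'<z}c_{zz'}e_{z'}$ repeatedly, the $\varepsilon_y$-coefficient of $e_z$ is the sum of $N^rc_{z_0z_1}\cdots c_{z_{r-1}z_r}$ over all chains $z=z_0>z_1>\cdots>z_r=y$. It is $0$ if $y\not\le z$. If $y\le z$ it is a polynomial in $N$ with nonnegative coefficients and of degree $h(z,y)$, the maximal length of such a chain, with positive leading coefficient. Let $g=\sum g_ze_z$ and fix $y$. If no $z\in{\rm supp}\,g$ satisfies $z\ge y$, the coefficient is $0$. Otherwise the maximum of $h(z,y)$ over $z\in{\rm supp}\,g$, $z\ge y$, is attained only at maximal elements of ${\rm supp}\,g$, because $z<z'$ implies $h(z',y)>h(z,y)$. There $g_z>0$, so the leading coefficient of the polynomial is positive. $\square$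

The second lemma lifts relations in $K_0(A/J)$ to relations in $K_0(A)$, at the cost of shrinking projections by pieces in $J$.

**Lemma 12.2.** Let $J$ be an ideal of an AF-algebra $A$, $(e_z)$, $(g_c)$ finite families of projections, and $k_{cz}\ge0$ integers with $[g_c]=\sum_zk_{cz}[e_z]$ in $K_0(A/J)$. Then there are projections $r_z\in e_zJe_z$ with $[g_c]-\sum_zk_{cz}[e_z-r_z]\in K_0(J)_+$ for all $c$.

*Proof.* Let $(r_z^{(m)})_m$ be increasing approximate units of projections of $e_zJe_z$. Fix $c$ and write $g=g_c$, $G=\bigoplus_ze_z^{\oplus k_{cz}}\in M_k(A)$, $G_m=G-\bigoplus_z(r_z^{(m)})^{\oplus k_{cz}}$ (if all $k_{cz}=0$, then $g\in J$ and the claim for $c$ is clear). View $g$ in the upper left corner. By cancellation over $A/J$ there is a partial isometry $\bar v$ with $\bar v^*\bar v=\bar G$, $\bar v\bar v^*=\bar g$. Lift it to $b\in gM_k(A)G$. Then $b^*b-G\in GM_k(J)G$. The entries of such an element lie in spaces $e_zJe_{z'}$, and for $a\in e_zJe_{z'}$ we have $(e_z-r_z^{(m)})a\to0$ since $aa^*\in e_zJe_z$. So $\|G_m(b^*b-G)G_m\|\to0$. For large $m$, $G_mb^*bG_m$ is invertible in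 $G_mM_k(A)G_m$, and $w=bG_m|bG_m|^{-1}$ (inverse taken there) satisfies $w^*w=G_m$, $ww^*\le g$. In the quotient $\bar G_m=\bar G$ and $\bar b=\bar v$, so $\bar w=\bar v$ and $g-ww^*$ lies in $J$. Thus $[g]-[G_m]=[g-ww^*]\in K_0(J)_+$. Take one $m$ that is large enough for all $c$. $\square$

## 13. Finite-dimensional algebras with controlled growth

Fix a dense sequence $(\alpha_i)$ in $A$. We construct finite-dimensional subalgebras $0=D_0\subset D_1\subset D_2\subset\cdots$ with units $R_n$ and put $J_n=K(R_n)$, $X_n=X(R_n)$. So $J_0=A$, $X_0=\emptyset$. The induction hypothesis at $n$ is the following.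

**H(n).** The blocks of $D_n$ are indexed by $\mathcal B_n=X_n\sqcup W_n$. Blocks in $W_n$ lie in $J_n$. Minimal projections in block $x\in X_n$ are $x$-projections adapted to $X_n$. For $x\in X_n$, with $n_0=n_0(x)$ the first index with $x\in X_{n_0}$, we have a minimal projection $p_x$ of block $x$ of $D_{n_0}$ and a minimal projection $f_x^n\le p_x$ of block $x$ of $D_n$, with $f_x^{n_0}=p_x$.

**Proposition 13.1.** One can choose the $D_n$ so that H(n) holds for all $n\ge0$, and for all $n\ge0$:

* **(P1)** ${\rm dist}(\alpha_i,D_{n+1})\le1/(n+1)$ for $i\le n+1$; $D_n\subset D_{n+1}$; $R_n\le R_{n+1}$.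
* **(P2)** For every block $l\in\mathcal B_{n+1}\setminus X_n$, the $l$-component of $R_{n+1}-R_n$ is nonzero.
* **(P3)** For $x\in X_n$: in $D_{n+1}$, $f_x^n$ is the orthogonal sum of a minimal projection $f_x^{n+1}$ of block $x$, finitely many projections $g\sim p_y$ with $y\in X_n$, $y<x$ (equivalence implemented in $D_{n+1}$), and finitely many minimal projections of blocks $l\in\mathcal B_{n+1}\setminus X_n$.
* **(P4)** For $y\in X_{n+1}\setminus X_n$: $p_y\le R_{n+1}-R_n$, and $p_y$ is equivalent to a subprojection, not in $y$, of a $y$-projection $e_y$ satisfying (S).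

Two consequences of H(n), H(n+1) and (P1) will be used. Since $R_{n+1}-R_n=R_{n+1}-R_nR_{n+1}\in J_n$, and minimal projections of block $x\in X_n$ of $D_{n+1}$ are not in $x\supset J_n$,
$$\text{the }X_n\text{-components of }R_{n+1}-R_n\text{ in }D_{n+1}\text{ vanish.}\tag{13.1}$$
For the same reason blocks $w\in W_n$, being contained in $J_n$, map only into blocks in $\mathcal B_{n+1}\setminus X_n$.

*Proof.* H(0) is empty. Assume $D_n$ with H(n) is given; we construct $D_{n+1}$.

**Step 1: an algebra $C\supset D_n$ near $\alpha_1,\dots,\alpha_{n+1}$, whose blocks are $X_n$ and blocks inside $J_n$.** Choose a finite-dimensional $\hat A\supset D_n$ within $1/(n+1)$ of $\alpha_1,\dots,\alpha_{n+1}$. Let $\hat V$ be the set of its blocks not in $J_n$, $\hat W$ the others (these lie in $J_n$), and $g_c$ a minimal projection of block $c$.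

By H(n) and Lemma 8.2, $([f_x^n])_{x\in X_n}$ is a basis of $K_0(A/J_n)$, with lex order. Each $p_y$, $y\in X_n$, lies in $D_n$ and is a sum of minimal projections of $D_n$; those in blocks of $W_n$ vanish modulo $J_n$. So in $K_0(A/J_n)$
$$[p_y]=\sum_{z\in X_n}a_{yz}[f_z^n],\qquad a_{yz}\ge0,\quad a_{yy}\ge1,$$
the last since $p_y\ge f_y^n$. Let $y<x$ in $X_n$ and $a_{yz}>0$. Then $p_y$ contains a minimal projection of block $z$, so $p_y\notin z$. By Lemma 11.2, $p_y$ is equivalent to a subprojection of $f_x^n$, so $f_x^n\notin z$, and $z\le x$ because $f_x^n$ is adapted to $X_n$. Also $z\ne x$ since $p_y\in x$. Hence $c_{xz}=\sum_{y\in X_n,\,y<x}a_{yz}$ is $\ge1$ for $z<x$ (take $y=z$) and $0$ for all other $z\in X_n$. For an integer $N\ge1$ put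
$$\varepsilon_x=[f_x^n]-N\sum_{y\in X_n,\,y<x}[p_y]\in K_0(A),\qquad\bar\varepsilon_x=[f_x^n]-N\sum_{z<x}c_{xz}[f_z^n]\in K_0(A/J_n),$$
so $\bar\varepsilon_x$ is the image of $\varepsilon_x$. By Lemma 12.1 we can fix $N$ so large that $(\bar\varepsilon_x)$ is a basis and $[g_c]=\sum_xk_{cx}\bar\varepsilon_x$ with $k_{cx}\ge0$ for all $c\in\hat V$.

By Lemma 11.2, $f_x^n=f_x'+(N\text{ copies of each }p_y,\ y\in X_n,\ y<x)$ with $f'_x\notin x$, so $\varepsilon_x=[f_x']$. Lemma 12.2 with the ideal $J_n$ gives projections $r_x\in f_x'J_nf_x'$ such that, with $h_x=f_x'-r_x$,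
$$[g_c]=\sum_{x\in X_n}k_{cx}[h_x]+[t_c]\ \text{ in }K_0(A),\qquad[t_c]\in K_0(J_n)_+ .$$
As $f_x'\notin x$ and $r_x\in J_n\subset x$, $h_x\notin x$; so $h_x\le f_x^n$ is an $x$-projection adapted to $X_n$. Decompose $g_c$ accordingly (fact 6) and apply Lemma 7.1. This gives $C\supset\hat A$ with the same unit. Its blocks are those $x\in X_n$ for which some $k_{cx}>0$, with minimal projections $u_x\sim h_x$, and a set $W(C)$ of blocks contained in $J_n$, namely those of $\hat W$ and one for each nonzero $t_c$.

Every $x\in X_n$ occurs. To see this, let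
$$\theta_x=[f_x^n]_C-N\sum_{y\in X_n,\,y<x}[p_y]_C\in K_0(C).$$
Its image in $K_0(A/J_n)$ is $\bar\varepsilon_x$. Blocks of $W(C)$ go to $0$, and the basis vector $[u_z]_C$ goes to $[\bar h_z]=[\bar f'_z]=\bar\varepsilon_z$. By linear independence $x$ occurs, and
$$\theta_x=[u_x]_C+d_x,\qquad d_x\in\mathbb Z^{W(C)}.\tag{13.2}$$
The image of $d_x$ in $K_0(A)$ is $\varepsilon_x-[h_x]=[f'_x]-[h_x]=[r_x]\ge0$.

**Step 2: an algebra $D'\supset C$ in which every block outside $X_n$ meets the new part of the unit, and $d_x$ is positive.** Let $C\subset\hat A_1\subset\hat A_2\subset\cdots$ be finite-dimensional with dense union in $A$ and units $S_k$. Let $L_k=\hat A_k(S_k-R_n)\hat A_k$, the ideal of $\hat A_k$ generated by $S_k-R_n$; it is the sum of the blocks of $\hat A_k$ in which $S_k-R_n$ has a nonzero component. Let $\ell_k$ be its unit, a central projection of $\hat A_k$. Since $S_k-R_n\le S_{k+1}-R_n$, the $L_k$ increase. We have $\overline{\bigcup L_k}=J_n$: the left side is an ideal of $A$ containing $a-R_na=(S_k-R_n)a$ for $a\in\hat A_k$, and conversely $S_k-R_n\in J_n$. For large $k$ the following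 hold.

(a) All blocks of $W(C)$ lie in $L_k$. Indeed a minimal projection $g$ of such a block lies in $J_n$, so for large $k$ it has distance less than $1$ from some $b\in L_k$. Then the projection $g(S_k-\ell_k)=(g-b)(S_k-\ell_k)$ has norm less than $1$, so it is $0$ and $g\in L_k$.

(b) $d_x$ has image $\ge0$ in $K_0(\hat A_k)$ for all $x\in X_n$, by fact 8.

Fix such $k$, write $\ell=\ell_k$, and put $D'=L_k\oplus C(S_k-\ell)\subset\hat A_k$. Since $\ell$ is central in $\hat A_k$, this is an algebra, and it contains $C$. Its unit is $S_k$, because $S_k-1_C\le S_k-R_n$ lies in $L_k$, so $1_C(S_k-\ell)=S_k-\ell$. Its blocks are as follows. The set $W'$ consists of the blocks of $L_k\subset J_n$. In $C(S_k-\ell)$ the blocks of $W(C)$ die by (a), while block $x\in X_n$ survives: $h'_x:=u_x(S_k-\ell)\notin x$ because $u_x\notin x$ and $\ell\in J_n\subset x$. So $D'$ has blocks $X_n\sqcup W'$, and the minimal projection $h_x'\le u_x\sim h_x$ of block $x$ is an $x$-projection adapted to $X_n$. Every $\beta\in W'$ has a nonzero component of $S_k-R_n$.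

In $K_0(D')=K_0(L_k)\oplus\mathbb Z^{X_n}$ the image of $\theta_x$ is $[h'_x]+[u_x\ell]+d_x$ by (13.2), where $d_x$ lands in $K_0(L_k)$ by (a). Since $L_k$ is a direct summand of $\hat A_k$, (b) says that $d_x\ge0$ in $K_0(L_k)$. Let $g_\beta$ be a minimal projection of block $\beta$. Hence in $K_0(D')$
$$[f_x^n]=[h_x']+N\sum_{y\in X_n,\,y<x}[p_y]+\sum_{\beta\in W'}m_{x\beta}[g_\beta],\qquad m_{x\beta}\ge0.\tag{13.3}$$

**Step 3: choosing projections for the new primitive ideals.** Put $R_{n+1}=S_k$, so $J_{n+1}=K(S_k)\subset J_n$ and $X_n\subset X_{n+1}=X(S_k)$. Let $Y=X_{n+1}\setminus X_n$. Since $X_n$ is closed under passing to larger primitive ideals, $Y$ is a down-set in $X_{n+1}$. We choose, for each $z\in X_{n+1}$, a $z$-projection $e_z$ adapted to $X_{n+1}$.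

For $z\in Y$ take $e_z$ from Lemma 11.1, so that it satisfies (S).

For $x\in X_n$ we shrink $h'_x$. Let $L=\bigcap_{z\in X_{n+1},\,z\not\le x}z$. In the correspondence between ideals of $A/J_{n+1}$ and down-sets of $X_{n+1}$, $L$ corresponds to $\{z\le x\}$ and $J_n$ to $Y$. So $L+J_n$ corresponds to $\{z\le x\}\cup Y$, which means
$$L+J_n=\bigcap_{z\in X_n,\,z\not\le x}z .$$
As $h'_x$ is adapted to $X_n$, $h'_x\in L+J_n$. So the image of $h'_xJ_nh'_x$ in $h'_xAh'_x/h'_xLh'_x$ is an ideal containing the unit, hence everything. An approximate unit of projections of $h'_xJ_nh_x'$ maps to projections converging to that unit, so one of them, $\tilde r_x$, maps to it: $h'_x-\tilde r_x\in L$. Put $e_x=h'_x-\tilde r_x$. Since $\tilde r_x\in J_n\subset x$, $e_x\notin x$, so $e_x$ is an $x$-projection, adapted to $X_{n+1}$ because $e_x\in L$, and $h'_x-e_x\in J_n$.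

**Step 4: nonnegative coordinates.** By Lemma 8.2 for $A/J_{n+1}$, $([e_z])_{z\in X_{n+1}}$ is a basis of $K_0(A/J_{n+1})$ with lex order, and $([e_z])_{z\in Y}$ is a basis of $K_0(J_n/J_{n+1})$. For $N'\ge1$ and $z\in X_{n+1}$ let
$$\varepsilon'_z=[e_z]-N'\sum_{z'\in Y,\,z'<z}[e_{z'}]=[e'_z]\in K_0(A),\qquad e'_z\le e_z,\quad e'_z\notin z,$$
where $e'_z$ comes from Lemma 11.2; write $\bar\varepsilon'_z$ for its image in $K_0(A/J_{n+1})$. There, $[g_\beta]$ and $[h'_x]-[e_x]=[\tilde r_x]$ are classes of projections of $J_n$, so they are lex-positive elements of $\mathbb Z^Y$ (possibly $0$). Moreover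
$$[h'_x]=\bar\varepsilon'_x+N'\sum_{z'\in Y,\,z'<x}[e_{z'}]+[\tilde r_x].$$
Lemma 12.1 for the poset $Y$ with all $c_{zz'}=1$ gives, for $N'$ large,
$$[g_\beta]=\sum_{z\in Y}k_{\beta z}\bar\varepsilon'_z,\qquad[h'_x]=\bar\varepsilon'_x+\sum_{z\in Y}k_{xz}\bar\varepsilon'_z,\qquad k_{\beta z},k_{xz}\ge0,\tag{13.4}$$
with $k_{\beta y}>0$ whenever $g_\beta\notin y\in Y$. For the last claim: if $g_\beta\notin y$ then, as $e_z\in y$ for $z\not\ge y$, some $z\ge y$ is in the support of $[g_\beta]$.

For each $y\in Y$ there is $\beta\in W'$ with $k_{\beta y}>0$. Indeed $S_k$ is a unit modulo $J_{n+1}\subset y$, so $a-R_na\equiv(S_k-R_n)a$ modulo $y$. If $S_k-R_n\in y$, then $J_n\subset y$ and $y\in X_n$, a contradiction. So $S_k-R_n$, a sum of minimal projections of blocks in $W'$, is not in $y$, and some $g_\beta\notin y$.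

**Step 5: lifting and refining.** By Lemma 12.2 with the ideal $J_{n+1}$, applied to (13.4) with $\bar\varepsilon'_z=[\bar e'_z]$, there are projections $r'_z\in e'_zJ_{n+1}e'_z$ such that, with $h''_z=e'_z-r'_z$,
$$[g_\beta]=\sum_{z\in Y}k_{\beta z}[h''_z]+[t_\beta],\qquad[h'_x]=\big([h''_x]+[t_x]\big)+\sum_{z\in Y}k_{xz}[h''_z]\quad\text{in }K_0(A),$$
with $[t_\beta],[t_x]\in K_0(J_{n+1})_+$. As $e'_z\notin z$ and $r'_z\in J_{n+1}\subset z$, the subprojection $h''_z$ of $e_z$ is a $z$-projection adapted to $X_{n+1}$. Decompose $g_\beta$ and $h'_x$ accordingly, keeping for $x\in X_n$ one subprojection $\tilde f_x\le h'_x$ of class $[h''_x]+[t_x]$. It is not in $x$, since $h''_x\notin x$ is equivalent to a subprojection of it; so $\tilde f_x\le h'_x$ is an $x$-projection. It is adapted to $X_{n+1}$, since $h''_x$ lies in every $z\in X_{n+1}$ with $z\not\le x$, and $t_x\in J_{n+1}\subset z$. Lemma 7.1 gives $D_{n+1}\supset D'$ with unit $R_{n+1}=S_k$ and the following blocks: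

* $x\in X_n$, with minimal projections $\sim\tilde f_x$, receiving only block $x$ of $D'$, with multiplicity one;
* $z\in Y$, with minimal projections $\sim h''_z$ (it occurs, as some $k_{\beta z}>0$);
* $\beta\in W_{n+1}:=\{\beta\in W':t_\beta\ne0\}$, contained in $J_{n+1}$, receiving only block $\beta$ of $D'$, once.

**Step 6: verification.** (P1) holds since $\hat A\subset C\subset D'\subset D_{n+1}$ and $R_n\le S_k$. For (P2): $S_k-R_n$ has a nonzero component in each $\beta\in W'$, so it contains a projection equivalent in $D'$ to $g_\beta$. Hence it has a nonzero component in each block of $W_{n+1}$, and in each $y\in Y$, because $k_{\beta y}>0$ for some $\beta$. For (P3): by (13.3), $f_x^n$ decomposes in $D'$ into a minimal projection of block $x$, $N$ copies of each $p_y$ ($y\in X_n$, $y<x$), and minimal projections of blocks $\beta\in W'$. In $D_{n+1}$ the first becomes a minimal projection $f_x^{n+1}$ of block $x$ plus minimal projections of blocks in $Y$; we leave the copies of $p_y$ whole; the last become sums of minimal projections of blocks in $Y\sqcup W_{n+1}=\mathcal B_{n+1}\setminus X_n$.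 For $y\in Y$ let $p_y=f_y^{n+1}$ be a minimal projection of block $y$ of $D_{n+1}$ under $R_{n+1}-R_n$, which exists by (P2). It is equivalent to $h''_y\le e_y$, $h''_y\notin y$, which is (P4). The blocks are indexed by $X_{n+1}\sqcup W_{n+1}$ with the properties required in H(n+1), and $f_x^{n+1}\le f_x^n\le p_x$ for $x\in X_n$. $\square$

## 14. The graph, its Cuntz–Krieger family, and the end of the proof

We treat the label sets $W_n$ for different $n$ as disjoint.

**Step 1: vertices.** For $n\ge0$ and $l\in\mathcal B_{n+1}\setminus X_n$ let $\delta_l$ be the rank of the $l$-component of $R_{n+1}-R_n$; by (P2), $\delta_l\ge1$. Write this component as an orthogonal sum of minimal projections $p_{l,1},\dots,p_{l,\delta_l}$ of block $l$, with $p_{y,1}=p_y$ for $y\in X_{n+1}\setminus X_n$. Introduce vertices of level $n+1$: the *main* vertex $v_{l,1}$ and *auxiliary* vertices $v_{l,a}$, $2\le a\le\delta_l$, with these projections. For $x\in\bigcup_nX_n$ write $v_x=v_{x,1}$; its level is $n_0(x)$. All vertex projections are nonzero and mutually orthogonal. By (13.1) those of level $n+1$ sum to $R_{n+1}-R_n$,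 so those of level $\le n$ sum to $R_n$.

**Step 2: edges.** Each edge $e$ comes with a partial isometry $s_e$ with $s_e^*s_e=p_{r(e)}$, and with a stage.

* *Auxiliary edges.* For each auxiliary $v_{l,a}$ of level $n+1$, one edge $v_{l,a}\to v_{l,1}$ with $s_e\in D_{n+1}$, $s_es_e^*=p_{l,a}$. Its stage is $n+1$.
* *Edges from $v_{w,1}$, $w\in W_n$, $n\ge1$.* Write $p_{w,1}$ as an orthogonal sum of minimal projections of $D_{n+1}$; they lie in blocks $l\in\mathcal B_{n+1}\setminus X_n$. For each summand in block $l$, one edge to $v_{l,1}$ with $s_e\in D_{n+1}$ having the summand as range projection. The stage is $n+1$.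
* *Edges from $v_x$ at each stage $n+1$ with $x\in X_n$.* For each summand of $f_x^n-f_x^{n+1}$ in (P3), one edge with $s_e\in D_{n+1}$ having it as range projection: to $v_y$ if the summand is one of the $g\sim p_y$, and to $v_{l,1}$ if it is a minimal projection of block $l\in\mathcal B_{n+1}\setminus X_n$.

Let $E$ be the resulting countable graph. The range projections of edges from one vertex are orthogonal subprojections of its vertex projection. So relations (1), (2) hold and the ranges are mutually orthogonal. By telescoping, for $x\in\bigcup_nX_n$ and all $m\ge n_0(x)$,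
$$p_x=f_x^m+\sum_{e\text{ from }v_x\text{ of stage}\le m}s_es_e^* .\tag{14.1}$$

**Step 3: relation (3).** Auxiliary vertices and the vertices $v_{w,1}$ emit finitely many and at least one edges, and (3) holds by construction. Let $x\in\bigcup_nX_n$; we show that (3) asks for nothing at $v_x$. Take $e_x$ from (P4): it satisfies (S), and $p_x$ is equivalent to a subprojection of $e_x$ not in $x$. If $e_xAe_x=\mathbb Ce_x$, then $p_x\sim e_x$ and $p_xAp_x=\mathbb Cp_x$, so all $f_x^n=p_x$ and $v_x$ is a sink. Otherwise $v_x$ emits infinitely many edges. If not, $f_x^n$ equals one projection $f$ for all large $n$. It is minimal in $D_n$ for all large $n$, so $fAf=\overline{\bigcup fD_nf}=\mathbb Cf$ (the union of the $D_n$ is dense by (P1)), and $f\notin x$. Then $f$ is equivalent to a subprojection $e_0\le e_x$ with $e_0\notin x$ and $e_0Ae_0=\mathbb Ce_0$, which (S) forbids.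

**Step 4: no cycles.** Levels never decrease along edges. For auxiliary edges they are equal. Edges from $v_{w,1}$, $w\in W_n$, go from level $n$ to level $n+1$. Edges from $v_x$ of stage $n+1$ to $v_{l,1}$, $l\in\mathcal B_{n+1}\setminus X_n$, go from level $n_0(x)\le n$ to level $n+1$. For an edge $v_x\to v_y$ with $y<x$: if $y\in X_k$ then $x\in X_k$, so $n_0(x)\le n_0(y)$. On a cycle the level is constant, so its edges are auxiliary or of the form $v_x\to v_y$ with $y<x$. No edge ends at an auxiliary vertex, so only the latter occur, and along them the primitive ideal strictly decreases, which is impossible on a cycle.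

So Lemma 3.1 applies: the family generates a subalgebra $M\subset A$ with $M\cong C^*(E)$.

**Step 5: $M=A$.** By (P1) it suffices to show $D_n\subset M$ for all $n$. This holds for $D_0=0$. Assume $D_n\subset M$. All $s_e$ of stage $\le n+1$ lie in $D_{n+1}\cap M$. Put
$$h_l=p_{l,1}\ \ (l\in\mathcal B_{n+1}\setminus X_n),\qquad h_x=f_x^{n+1}\ \ (x\in X_n).$$
These are minimal projections, one for each block of $D_{n+1}$, and they lie in $M$, for $x\in X_n$ by (14.1). Call a projection $g\in D_{n+1}$ *good* if it is an orthogonal sum of minimal projections $u_iu_i^*$ of $D_{n+1}$ with $u_i\in D_{n+1}\cap M$ and $u_i^*u_i=h_{l(i)}$. Orthogonal sums of good projections are good. If $e$ has stage $\le n+1$ and $p_{r(e)}=\sum u_iu_i^*$ is good, then $s_es_e^*=\sum(s_eu_i)(s_eu_i)^*$ is good, since $(s_eu_i)^*(s_eu_i)=u_i^*p_{r(e)}u_i=h_{l(i)}$.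

*Every $p_v$ with $v$ of level $\le n+1$ is good.* For main vertices of level $n+1$, $p_v$ is some $h_l$. Every other such $p_v$ is a finite sum of projections $s_es_e^*$ of stage $\le n+1$, plus $f_x^{n+1}=h_x$ if $v=v_x$ with $x\in X_n$ (by (14.1) with $m=n+1$), and the vertices $r(e)$ have level $\le n+1$. The graph of edges of stage $\le n+1$ is finite and has no cycles, so induction along it gives the claim.

*The projection $T$.* Put $f_w^n=p_{w,1}$ for $w\in W_n$. These are good. For $x\in X_n$, $f_x^n=f_x^{n+1}+\sum s_es_e^*$ over the edges from $v_x$ of stage $n+1$, so $f_x^n$ is good. And $R_{n+1}-R_n$ is the sum of the vertex projections of level $n+1$, hence good. So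
$$T=\sum_{i\in\mathcal B_n}f_i^n+(R_{n+1}-R_n)$$
is good, $T=\sum_iu_iu_i^*$. For $d\in D_{n+1}$, $u_i^*du_j\in h_{l(i)}D_{n+1}h_{l(j)}$ is a multiple of $h_{l(i)}$ if $l(i)=l(j)$ and $0$ otherwise. So $TD_{n+1}T$ is spanned by elements $u_iu_j^*\in M$.

*All of $D_{n+1}$.* Let $\omega^i_{kj}\in D_n\subset M$ be matrix units of block $i\in\mathcal B_n$ with $\omega^i_{11}=f_i^n$. Then
$$R_{n+1}=(R_{n+1}-R_n)+\sum_{i,k}\omega^i_{k1}f_i^n\omega^i_{1k}.$$
Write $d=R_{n+1}dR_{n+1}$ for $d\in D_{n+1}$ and insert this on both sides. Every term is a product of elements $\omega^i_{k1}$ or $1$ on the left, an element of $TD_{n+1}T$ in the middle, and elements $\omega^j_{1k'}$ or $1$ on the right. For example, $\omega^i_{k1}\big(f_i^n\,\omega^i_{1k}\,d\,\omega^j_{k'1}\,f_j^n\big)\omega^j_{1k'}$ has its middle factor in $TD_{n+1}T$ because $f_i^n,f_j^n\le T$. So $D_{n+1}$ is contained in the algebra generated by $D_n$ and $TD_{n+1}T$, and $D_{n+1}\subset M$.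

Hence $A=M\cong C^*(E)$. With Section 9 this proves Theorem 6.1, and with it Corollary 6.2. $\square$
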